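\title{Mixing on the time scale $\varepsilon^{-2}$ for fast-slow partially hyperbolic maps in the rotation case}

\begin{abstract}
We study maps $F_\varepsilon(x,\theta)=(f(x,\theta),\theta+\varepsilon\omega(x,\theta))$ of the two-torus whose fast coordinate is expanding, whose drift $\omega(\cdot,\theta)$ is not cohomologous to a constant, and whose averaged drift has no zeroes. We prove that for small $\varepsilon$ there is a unique physical measure and that its correlations decay like $e^{-c\varepsilon^2n}$ with constants independent of $\varepsilon$, as conjectured by de Simoi, Liverani, Poquet and Volk. The measure is absolutely continuous, its density has an expansion in powers of $\varepsilon$, and the supremum of the admissible rates $c$ is given by an explicit formula. The proof rests on an $H^1$ Lasota--Yorke inequality in the coordinates $(x,\theta/\varepsilon)$ whose lower-order term is the amount of $L^2$ norm that the transfer operator dissipates.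
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Fast-slow maps and the rotation case}

Let $\mathbb T=\mathbb R/\mathbb Z$, let $m$ be Lebesgue measure on $\mathbb T^2$, and let $f:\mathbb T^2\to\mathbb T$ and $\omega:\mathbb T^2\to\mathbb R$ be $C^\infty$. For small $\varepsilon>0$ consider
\[
F_\varepsilon:\mathbb T^2\to\mathbb T^2,\qquad F_\varepsilon(x,\theta)=\big(f(x,\theta),\ \theta+\varepsilon\,\omega(x,\theta)\big).
\]
We write $f_\theta=f(\cdot,\theta)$ for the \emph{frozen} map; a prime on a function of $(x,\theta)$ denotes $\partial_x$ at fixed $\theta$. The first hypothesis makes $x$ a fast, chaotic variable.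
\begin{itemize}
\item[(H1)] Each $f_\theta$ is uniformly expanding: $|(f_\theta^n)'|\ge c\lambda^n$ for all $n\ge0$, for some $c>0$ and $\lambda>1$.
\end{itemize}
The constants can be taken independent of $\theta$. Indeed, the condition $|(f_\theta^{n})'|>2$ is open in $\theta$, so by compactness there is $n'$ such that for every $\theta$ it holds for some $n\le n'$; with $b=\min\{1,\min|\partial_xf|\}>0$ we obtain
\begin{equation}\label{eq:expansion}
|(f_\theta^n)'(x)|\ge c_0\lambda^n\qquad\text{for all }x,\theta\in\mathbb T,\ n\ge0,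
\end{equation}
with $\lambda=2^{1/n'}$ and $c_0=b^{n'}/2\in(0,1]$. Integrating \eqref{eq:expansion} over $\mathbb T$ gives $|\deg f_\theta|^n\ge c_0\lambda^n$, hence $|\deg f_\theta|\ge2$.

The map $f_\theta$ has a unique absolutely continuous invariant probability measure; we call its density $h(\cdot,\theta)$. (Lemma~\ref{lem:frozen} below constructs $h$ and shows that it is positive and smooth in both variables.) During $n\ll\varepsilon^{-1}$ steps the slow variable $\theta$ hardly moves while $x$ samples the density $h(\cdot,\theta)$, so $\theta$ advances by about $\varepsilon n\bar\omega(\theta)$, where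
\[
\bar\omega(\theta)=\int_{\mathbb T}\omega(x,\theta)h(x,\theta)\,dx
\]
is the \emph{averaged drift}. In the time variable $\varepsilon n$ the slow motion is described by the averaged equation $\dot\theta=\bar\omega(\theta)$. The size of the fluctuations around it is measured by the \emph{diffusion coefficient}
\begin{equation}\label{eq:sigma}
\sigma^2(\theta)=\Gamma_0(\theta)+2\sum_{j\ge1}\Gamma_j(\theta),\qquad \Gamma_j(\theta)=\int_{\mathbb T}h\,\hat\omega\;\hat\omega(f_\theta^jx,\theta)\,dx,\qquad\hat\omega=\omega-\bar\omega .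
\end{equation}
Expanding the square shows that the variance of $\sum_{k<n}\hat\omega(f_\theta^kx,\theta)$ under $h\,dx$ equals $n\big(\Gamma_0+2\sum_{1\le j<n}(1-j/n)\Gamma_j\big)$, which is asymptotic to $n\sigma^2(\theta)$. The remaining hypotheses are these.
\begin{itemize}
\item[(H2)] For no $\theta$ is $\omega(\cdot,\theta)$ cohomologous to a constant, that is, of the form $\mathrm{const}+U\circ f_\theta-U$ with $U:\mathbb T\to\mathbb R$ continuous.
\item[(H3)] (Rotation case.) The function $\bar\omega$ has no zeroes.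
\end{itemize}
Hypothesis (H2) is equivalent to $\sigma^2(\theta)>0$ for all $\theta$ (Lemma~\ref{lem:variance}). Under (H3) the averaged flow goes around the circle in time $|T|$, where $T=\int_{\mathbb T}\bar\omega^{-1}d\theta$, and its unique invariant probability measure is $\rho(\theta)\,d\theta$ with
\[
\rho=\frac1{T\bar\omega}>0 .
\]

The \emph{basin} of an $F_\varepsilon$-invariant probability measure $\mu$ is the set of points $p$ such that $\frac1n\sum_{k<n}\varphi(F_\varepsilon^kp)\to\mu(\varphi)$ for all $\varphi\in C^0(\mathbb T^2)$, and $\mu$ is \emph{physical} if its basin has positive Lebesgue measure. In the rotation case it is known that for each $\beta>0$ every physical measure $\mu$ of $F_\varepsilon$ satisfies $\mu(\varphi)=\int\varphi\,h\rho\,dm+O(\varepsilon^{1/2-\beta}\|\varphi\|_{C^1})$ for $\varphi\in C^1(\mathbb T^2,\mathbb R)$. This locates the physical measures but says neither how many there are nor whether they mix. It was conjectured in \cite{DLPV} that in the rotation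 case there is a unique physical measure, which mixes with speed $\varepsilon^2$.

\subsection{Which rate to expect}\label{sec:heuristic}

The averaged flow does not mix: in the coordinate $\Theta(\theta)=\int_0^\theta\rho$, a diffeomorphism of $\mathbb T$, it is the rigid rotation $\dot\Theta=\rho\bar\omega=1/T$. Any mixing in the slow variable must come from the fluctuations, and without them there is none. If $f$ does not depend on $\theta$ and $\omega=a+U\circ f-U$ with $U=U(x)$ smooth and $a\ne0$, then $\varphi=e^{2\pi i(\theta-\varepsilon U(x))}$ satisfies $\varphi\circ F_\varepsilon=e^{2\pi i\varepsilon a}\varphi$; for small $\varepsilon$ every invariant measure $\mu$ has $\mu(\varphi)=0$ and $|\mu(\varphi\cdot\bar\varphi\circ F_\varepsilon^n)|=1$ for all $n$. This is what (H2) excludes.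

Under (H2) a heuristic computation suggests both the time scale and the constant. One step changes $\Theta$ by about $\varepsilon\rho\,\omega$, which has mean $\varepsilon/T$ and contributes a variance $\varepsilon^2\rho^2\sigma^2$ per step. A revolution takes about $|T|/\varepsilon$ steps, during which $\theta$ is distributed according to $\rho\,d\theta$, so after $n\gg\varepsilon^{-1}$ steps the variance of $\Theta$ is about $\varepsilon^2nD$ with $D=\int\rho^3\sigma^2d\theta$. If $\Theta$ is Gaussian with this variance, the mean of $e^{2\pi ik\Theta}$ has modulus $e^{-2\pi^2k^2D\varepsilon^2n}$. The slowest modes are $k=\pm1$, and one guesses decay like $e^{-2\pi^2D\varepsilon^2n}$.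

\subsection{Results}

The first theorem is the conjecture of \cite{DLPV} in precise form.

\begin{theorem}\label{thm:main}
Assume \emph{(H1)--(H3)}. There exist $\varepsilon_0>0$, $c>0$ and $C>0$, depending only on $f$ and $\omega$, such that for every $\varepsilon\in(0,\varepsilon_0)$ the map $F_\varepsilon$ has a unique physical measure $\mu_\varepsilon$, and for all $\varphi,\psi\in C^1(\mathbb T^2,\mathbb R)$ and all $n\ge0$,
\begin{equation}\label{eq:corr}
\big|\mu_\varepsilon(\varphi\cdot\psi\circ F_\varepsilon^n)-\mu_\varepsilon(\varphi)\mu_\varepsilon(\psi)\big|\le C\,\|\varphi\|_{C^1}\|\psi\|_{C^1}\,e^{-c\,\varepsilon^2n}.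
\end{equation}
\end{theorem}

The second theorem describes $\mu_\varepsilon$ and confirms the guess for the constant. Here $H^1(\mathbb T^2)$ is the space of $L^2$ functions whose first distributional derivatives are in $L^2$.

\begin{theorem}\label{thm:sharp}
Assume \emph{(H1)--(H3)} and let $\varepsilon$ be small.
\begin{itemize}
\item[(a)] The measure $\mu_\varepsilon$ is absolutely continuous with density in $H^1(\mathbb T^2)$, and Lebesgue-almost every point is in its basin. There are $g_0=h\rho,\,g_1,g_2,\ldots\in C^\infty(\mathbb T^2)$ such that for all $k$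
\[
\Big\|\frac{d\mu_\varepsilon}{dm}-\sum_{j\le k}\varepsilon^jg_j\Big\|_{L^2(m)}\le C_k\,\varepsilon^{k+1}.
\]
In particular $\mu_\varepsilon(\varphi)=\int\varphi\,h\rho\,dm+O(\varepsilon\|\varphi\|_{L^2(m)})$.
\item[(b)] The bound \eqref{eq:corr} holds with $\|\psi\|_{C^1}$ replaced by $\|\psi\|_{L^2(m)}$.
\item[(c)] Let $c_*=2\pi^2\int_{\mathbb T}\rho^3\sigma^2\,d\theta>0$. For every $c<c_*$ there are $C$ and $\varepsilon_0$, depending on $c,f,\omega$, for which \eqref{eq:corr} holds for all $\varepsilon<\varepsilon_0$. For no $c>c_*$ do such $C,\varepsilon_0$ exist. In particular the time scale $\varepsilon^{-2}$ cannot be improved.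
\end{itemize}
\end{theorem}

\subsection*{Conventions}
We write $F=F_\varepsilon$. The letters $C,c$ denote positive constants that depend only on $f$ and $\omega$ and may change from line to line; subscripts such as in $C_k$ or $O_t(\cdot)$ list further dependences. The symbol $K_n$ denotes a constant that depends also on the iterate $n$, and so does the implied constant in $O_n(\cdot)$. Statements involving $K_n$, $O_n$ or a fixed iterate $n$ are claimed for $0<\varepsilon<\varepsilon(n)$. Throughout,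
\[
X=\partial_x,\qquad Z=\varepsilon\,\partial_\theta .
\]

\section{The mechanism in an example}\label{sec:example}

Take $f(x,\theta)=2x$ and $\omega(x,\theta)=a+\cos2\pi x$ with $a\neq0$. Then $h=1$, $\bar\omega=a$, $\rho=1$, and $\Gamma_j=\int\cos(2\pi x)\cos(2^{j+1}\pi x)\,dx$ equals $\frac12$ for $j=0$ and $0$ otherwise. So $\sigma^2=\frac12$ and $c_*=\pi^2$.

A point $y=(x,\theta)$ with $0\le x<1$ has the two preimages
\[
p_1=\big(\tfrac x2,\ \theta-\varepsilon(a+\cos\pi x)\big),\qquad p_2=\big(\tfrac{x+1}2,\ \theta-\varepsilon(a-\cos\pi x)\big),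
\]
and $\det DF=2$. Put $u_i(y)=u(p_i)$ and $Pu=\frac12(u_1+u_2)$. Changing variables, $\int Pu\,\psi\,dm=\int u\,\psi\circ F\,dm$. Since $P1=1$, the measure $m$ is invariant, and decay of correlations is decay of $P^nu$ for $u$ of mean zero. Let $\|\cdot\|$ be the norm of $L^2(m)$. The parallelogram identity gives
\begin{equation}\label{eq:exL2}
\|Pu\|^2=\|u\|^2-\mathcal D,\qquad\mathcal D=\tfrac14\int|u_1-u_2|^2\,dm .
\end{equation}
So $P$ is a contraction, and the \emph{dissipation} $\mathcal D$ is exactly what one step removes. The difficulty is that $\mathcal D$ has no lower bound in terms of $\|u\|$: it vanishes when $u=v\circ F$. One therefore follows a derivative of $u$ along with its norm.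

Let $u=e^{2\pi ik\theta}$ with $k\ne0$, and put $\xi=2\pi k\varepsilon$, so that $Zu=i\xi u$ and $\|Zu\|^2=\xi^2$. With $\phi(x)=\xi\cos\pi x$,
\[
u_{1}=e^{2\pi ik\theta-i\xi a}e^{-i\phi},\qquad u_{2}=e^{2\pi ik\theta-i\xi a}e^{i\phi},\qquad Pu=e^{2\pi ik\theta-i\xi a}\cos\phi,\qquad\mathcal D=\int_0^1\sin^2\phi\,dx,
\]
and
\[
\|ZPu\|^2=\xi^2\int_0^1\cos^2\phi\,dx=\frac{\xi^2}2+\frac{\xi^2}2\int_0^1\cos2\phi\,dx .
\]
The first term comes from the pairs $(p_1,p_1)$ and $(p_2,p_2)$ in the expansion of $|Zu_1+Zu_2|^2$, the second from the mixed pairs. The function $u_i$ is constant along the vector field $e_i=X+s_iZ$ with $s_1=-\pi\sin\pi x$, $s_2=\pi\sin\pi x$; these are the directions of $DF\,X$ at $p_1$ and $p_2$. The phase of the mixed term has derivative $2\phi'=\xi\Delta$, where $\Delta=s_1-s_2=-2\pi\sin\pi x$. It oscillates wherever the two directions are transverse, and there we integrate by parts. Let $\chi$ be smooth and even with values in $[0,1]$, $\chi(t)=0$ for $|t|\le1$ and $\chi(t)=1$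 for $|t|\ge2$. Since $\sin\pi x\ge2\min\{x,1-x\}$, the set $\{|\Delta|<2\}$ has measure at most $1/\pi$, which bounds $\int(1-\chi(\Delta))\cos2\phi\,dx$. On the rest, with $K=\sup|(\chi(\Delta)/\Delta)'|$ and no boundary terms because $\Delta(0)=\Delta(1)=0$,
\[
\Big|\int_0^1\chi(\Delta)\cos2\phi\,dx\Big|=\Big|\frac1\xi\int_0^1\Big(\frac{\chi(\Delta)}\Delta\Big)'\sin2\phi\,dx\Big|\le\frac{2K}{|\xi|}\int_0^1|\sin\phi|\,dx\le\frac{2K}{|\xi|}\,\mathcal D^{1/2}.
\]
The error term of the integration by parts contains the factor $\sin\phi$, which is the size of $u_1-u_2$, and is therefore bounded by the dissipation rather than by $\|u\|$. Altogether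
\begin{equation}\label{eq:exLY}
\|ZPu\|^2\le\tfrac23\xi^2+K|\xi|\,\mathcal D^{1/2}\le\tfrac56\|Zu\|^2+\tfrac32K^2\mathcal D .
\end{equation}
The term in $\mathcal D$ cannot be dropped: $\mathcal D\le\xi^2/2$, so $\|ZPu\|^2/\|Zu\|^2=1-\mathcal D\to1$ as $\xi\to0$. But it can be paid for. Adding \eqref{eq:exL2} and $\eta=2/(3K^2)$ times \eqref{eq:exLY}, the dissipation cancels:
\[
\|Pu\|^2+\eta\|ZPu\|^2\le\|u\|^2+\eta\|Zu\|^2-\tfrac\eta6\,\xi^2 .
\]
The relative gain is $\frac16\,\eta\xi^2/(1+\eta\xi^2)$, and $|\xi|\ge2\pi\varepsilon$ because $k\neq0$. So the gain is at least $c\varepsilon^2$, uniformly in $k$. For $k=1$ we have $\mathcal D=\xi^2/2+O(\xi^4)$ and $\|Pu\|=1-\pi^2\varepsilon^2+O(\varepsilon^4)$, in agreement with $c_*=\pi^2$.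

The general proof follows this computation, with four additions.

\emph{The reference measure.} In general $m$ is not invariant and \eqref{eq:exL2} fails. Since the gain per step is only of order $\varepsilon^2$, we need a density that is invariant up to $o(\varepsilon^2)$. Sections~\ref{sec:frozen} and~\ref{sec:density} construct one, using (H3).

\emph{Transversality at every point.} At $x=0$ the slopes $s_1,s_2$ coincide, and a general $u$ may concentrate there. An iterate helps: the images of $X$ under $DF^2$ at the preimages with first coordinate $x_0=0,\frac14,\frac12,\frac34$ have slopes $\frac12\omega'(2x_0)+\frac14\omega'(x_0)=0,-\frac\pi2,0,\frac\pi2$. Section~\ref{sec:slopes} shows that (H2) always produces such a spread.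

\emph{The derivative in $x$.} Here $Xu=0$ but $|XPu|=|\phi'\sin\phi|$, which is only bounded by $\pi|\xi|$: the map converts $Z$-derivative into $X$-derivative. Section~\ref{sec:LY} proves the analogue of \eqref{eq:exLY} for $\|Zu\|^2+\alpha\|Xu\|^2$ with small $\alpha$ and for all $u\in H^1$.

\emph{The lower bound on the frequency.} The inequality $|\xi|\ge2\pi\varepsilon$ becomes the Poincar\'e inequality in Section~\ref{sec:decay}, which proves Theorem~\ref{thm:main} and parts (a), (b) of Theorem~\ref{thm:sharp}. Part (c) is proved in Section~\ref{sec:sharp}.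

\section{The frozen transfer operators}\label{sec:frozen}

For $|\varepsilon|$ small, $\det DF_\varepsilon=\partial_xf\,(1+\varepsilon\partial_\theta\omega)-\varepsilon\,\partial_\theta f\,\partial_x\omega$ is bounded away from zero, so $F_\varepsilon$ is a local diffeomorphism of a compact connected surface, hence a finite covering. Its \emph{transfer operator}
\[
\mathcal L_\varepsilon u(y)=\sum_{F_\varepsilon p=y}\frac{u(p)}{|\det DF_\varepsilon(p)|}
\]
is characterized by $\int\mathcal L_\varepsilon u\,\psi\,dm=\int u\,\psi\circ F_\varepsilon\,dm$; it describes the evolution of densities. For $\varepsilon=0$ we have $F_0(x,\theta)=(f(x,\theta),\theta)$, and $\mathcal L_0$ acts on each circle $\theta=\mathrm{const}$ as the transfer operator $\mathcal L_\theta v(y)=\sum_{f_\theta x=y}v(x)/|f_\theta'(x)|$ of $f_\theta$. Put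
\[
\Pi u(\theta)=\int_{\mathbb T}u(x,\theta)\,dx,\qquad C_0^\infty=\{u\in C^\infty(\mathbb T^2):\Pi u=0\}.
\]
Then $\Pi\mathcal L_0=\Pi$, and $\mathcal L_0$ commutes with multiplication by functions of $\theta$. An expansion in $\varepsilon$ will require solving $(1-\mathcal L_0)G=R$ for smooth $G$. The condition $\Pi R=0$ is necessary; the next lemma shows that it is sufficient.

\begin{lemma}\label{lem:frozen}
The density $h$ is positive and belongs to $C^\infty(\mathbb T^2)$. For $u\in C_0^\infty$ the series $\mathcal Ru=\sum_{n\ge0}\mathcal L_0^nu$ converges exponentially fast in every $C^r(\mathbb T^2)$. Hence $\mathcal RC_0^\infty\subset C_0^\infty$ and $(1-\mathcal L_0)\mathcal Ru=u$ for $u\in C_0^\infty$.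
\end{lemma}

\begin{proof}
We prove decay first in $C^1$ on each fiber, then in $C^r$ on each fiber, and then for $\theta$-derivatives. It suffices to treat real $u$.

\emph{Step 1: $C^1$ on a fiber.} Differentiating the sum over inverse branches gives
\begin{equation}\label{eq:Dn}
(\mathcal L_\theta^nv)'=\mathcal L_\theta^n(D_nv),\qquad D_nv=\frac{v'}{(f_\theta^n)'}-v\,\frac{(f_\theta^n)''}{((f_\theta^n)')^2}.
\end{equation}
Fix $n_*$ with $c_0\lambda^{n_*}\ge2$ and let $B_0$ bound $|(f_\theta^{n_*})''|/((f_\theta^{n_*})')^2$ on $\mathbb T^2$. Let $\mathcal K_A=\{v\in C^1(\mathbb T):v>0,\ |v'|\le Av\}$. An element of $\mathcal K_A$ of mean $1$ takes the value $1$ somewhere and its logarithm is $A$-Lipschitz, so it lies between $e^{-A}$ and $e^A$ and has $C^1$ norm at most $e^A(1+A)$. By \eqref{eq:Dn} and positivity of $\mathcal L_\theta$, we have $\mathcal L_\theta^{n_*}\mathcal K_A\subset\mathcal K_{A_1}$ with $A_1=\frac A2+B_0$. Fix $A>2B_0$, so that $A_1<A$, and put $\alpha_0=e^{-A_1}(1-A_1/A)\in(0,1)$.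 If $v\in\mathcal K_A$ has mean $1$, then $v_1=\mathcal L_\theta^{n_*}v\ge e^{-A_1}$, so
\[
A(v_1-\alpha_0)=Av_1-(A-A_1)e^{-A_1}\ge A_1v_1\ge|v_1'| .
\]
Thus $v_1=\alpha_0+(1-\alpha_0)\tilde v$ with $\tilde v\in\mathcal K_A$ of mean $1$. For two such functions the constants cancel in the difference, and iterating we find that $\mathcal L_\theta^{kn_*}(v-v^*)$ is $(1-\alpha_0)^k$ times the difference of two mean-one elements of $\mathcal K_A$ whenever $v,v^*\in\mathcal K_A$ have mean $1$. A real $u\in C^1(\mathbb T)$ of mean zero, $u\ne0$, can be written $B\big((1+u/B)-1\big)$ with $B=2\max\{1,A^{-1}\}\|u\|_{C^1}$; both terms lie in $\mathcal K_A$, since $1+u/B\ge\frac12$ and $|u'|/B\le A/2$. The operators $\mathcal L_\theta^j$, $j<n_*$, are bounded on $C^1$ uniformly in $\theta$. Hence $\|\mathcal L_\theta^nu\|_{C^1}\le C\gamma^n\|u\|_{C^1}$ for some $\gamma<1$, uniformly in $\theta$. Moreover $e^{-A}\le\mathcal L_\theta^{kn_*}1\le e^A$, and therefore $\mathcal L_\theta^n1\le C_1$ for all $n$ and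 $\theta$.

\emph{Step 2: $C^r$ on a fiber.} Iterating \eqref{eq:Dn}, $\partial_x^r\mathcal L_\theta^nv=\mathcal L_\theta^nD_n^rv$, and $D_n^rv$ is $((f_\theta^n)')^{-r}\partial_x^rv$ plus a combination of $\partial_x^jv$, $j<r$, with coefficients smooth in $(x,\theta)$. So
\[
\|\partial_x^r\mathcal L_\theta^nv\|_\infty\le C_1(c_0\lambda^n)^{-r}\|\partial_x^rv\|_\infty+C_{n,r}\|v\|_{C^{r-1}} .
\]
Let $r\ge2$, assume exponential decay in $C^{r-1}$ with rate $\gamma$, and fix $n$ with $C_1(c_0\lambda^n)^{-r}\le\frac12$. For $u$ of mean zero the numbers $\delta_k=\|\partial_x^r\mathcal L_\theta^{kn}u\|_\infty$ satisfy $\delta_{k+1}\le\frac12\delta_k+C_r\gamma^{kn}\|u\|_{C^{r-1}}$, so they decay exponentially. This gives exponential decay in $C^r$, uniformly in $\theta$.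

\emph{Step 3: $\theta$-derivatives.} Let $|u|_{r,q}=\max_{i\le r,\,j\le q}\|\partial_x^i\partial_\theta^ju\|_\infty$. We prove by induction on $q$:
\begin{itemize}
\item[$(\mathrm D_q)$] for each $r$ there are $r'$, $C$ and $\gamma<1$ with $|\mathcal L_0^nu|_{r,q}\le C\gamma^n|u|_{r',q}$ for all $u\in C_0^\infty$, $n\ge0$.
\end{itemize}
Steps 1 and 2 give $(\mathrm D_0)$. From $(\partial_\theta\psi)\circ F_0=\partial_\theta(\psi\circ F_0)-\partial_\theta f\cdot(\partial_x\psi)\circ F_0$ and duality,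
\[
\partial_\theta\mathcal L_0u=\mathcal L_0\partial_\theta u-\mathcal Au,\qquad\mathcal Au=\partial_x\mathcal L_0(\partial_\theta f\;u),
\]
and hence
\begin{equation}\label{eq:commutator}
\partial_\theta\mathcal L_0^nu=\mathcal L_0^n\partial_\theta u-\sum_{k=0}^{n-1}\mathcal L_0^{n-1-k}\mathcal A\,\mathcal L_0^ku .
\end{equation}
By \eqref{eq:Dn}, $\partial_\theta\mathcal L_0=\mathcal L_0Y$ with $Yu=\partial_\theta u-D_1(\partial_\theta f\,u)$, so $\partial_x^i\partial_\theta^j\mathcal L_0=\mathcal L_0D_1^iY^j$, and $D_1^iY^j$ involves at most $i+j$ derivatives in $x$ and $j$ in $\theta$. Therefore $|\mathcal Av|_{r',q-1}\le C|v|_{r'+q,q-1}$. Assume $(\mathrm D_{q-1})$ and let $u\in C_0^\infty$. Then $\partial_\theta u\in C_0^\infty$, and $\mathcal A\mathcal L_0^ku\in C_0^\infty$ because it is an $x$-derivative. The first term of \eqref{eq:commutator} has $|\cdot|_{r,q-1}$ norm at most $C\gamma^n|u|_{r',q}$. Using $(\mathrm D_{q-1})$ twice, with $\gamma$ the larger of the two rates, the $k$-th term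 of the sum is bounded by $C\gamma^{n-1-k}|\mathcal L_0^ku|_{r'+q,q-1}\le C\gamma^{n-1}|u|_{r'',q-1}$. The sum is at most $Cn\gamma^{n-1}|u|_{r'',q-1}$, which decays at any rate $\tilde\gamma\in(\gamma,1)$. Together with $(\mathrm D_{q-1})$ for the derivatives of order $j<q$, this proves $(\mathrm D_q)$.

So $\mathcal Ru$ converges exponentially in every $C^r$, $\Pi\mathcal Ru=0$, and the series for $(1-\mathcal L_0)\mathcal Ru$ telescopes to $u$. The function $h^*=1+\mathcal R(\mathcal L_01-1)=\lim_n\mathcal L_0^n1$ is smooth, satisfies $\mathcal L_0h^*=h^*$ and $\Pi h^*=1$, and $h^*\ge e^{-A}$. By Step 1, $\mathcal L_\theta^nv\to h^*\int v$ for $v\in C^1(\mathbb T)$; since $\mathcal L_\theta$ does not increase the $L^1$ norm, this holds in $L^1$ for all $v\in L^1$. So $h^*(\cdot,\theta)$ is the only invariant density, and $h=h^*$.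
\end{proof}

Since $h\hat\omega\in C_0^\infty$ and $\Gamma_j=\Pi\big(\hat\omega\,\mathcal L_0^j(h\hat\omega)\big)$, the series \eqref{eq:sigma} converges exponentially, uniformly in $\theta$.

\begin{lemma}\label{lem:variance}
The function $\sigma^2$ is smooth and nonnegative. If $\sigma^2(\theta)=0$, then $\omega(\cdot,\theta)=\bar\omega(\theta)+U\circ f_\theta-U$ with $U\in C^\infty(\mathbb T)$. Conversely, if $\omega(\cdot,\theta)=\mathrm{const}+U\circ f_\theta-U$ almost everywhere with $U\in L^2(\mathbb T)$, then $\sigma^2(\theta)=0$. In particular \emph{(H2)} holds if and only if $\sigma^2>0$ on $\mathbb T$.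
\end{lemma}

\begin{proof}
Let $U=h^{-1}\sum_{j\ge1}\mathcal L_0^j(h\hat\omega)$, which is smooth, and $\psi=\hat\omega+U-U\circ F_0$. Then $\sigma^2=\Pi(h\hat\omega^2)+2\Pi(h\hat\omega U)$. Since $\mathcal L_0(h\,U\circ F_0)=hU$, we have $\mathcal L_0(h\psi)=\mathcal L_0(h\hat\omega)+\mathcal L_0(hU)-hU=0$, so $\Pi(h\psi\,U\circ F_0)=\Pi(\mathcal L_0(h\psi)U)=0$. Squaring $\psi+U\circ F_0=\hat\omega+U$ and integrating against $h$ gives $\Pi(h\psi^2)+\Pi(hU^2)=\sigma^2+\Pi(hU^2)$. Thus $\sigma^2=\Pi(h\psi^2)$, which is smooth, nonnegative, and vanishes at $\theta$ only if $\psi(\cdot,\theta)=0$. For the converse, integrating against $h$ identifies the constant as $\bar\omega(\theta)$, so $\sum_{k<n}\hat\omega(f_\theta^kx,\theta)=U\circ f_\theta^n-U$ is bounded in $L^2(h\,dx)$, while its variance divided by $n$ tends to $\sigma^2(\theta)$.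
\end{proof}

\section{An almost invariant density}\label{sec:density}

For small $\varepsilon_1>0$ the map $(\varepsilon,p)\mapsto(\varepsilon,F_\varepsilon p)$ is a local diffeomorphism and a finite covering of $[-\varepsilon_1,\varepsilon_1]\times\mathbb T^2$. The inverse branches of $F_\varepsilon$ therefore depend smoothly on $(\varepsilon,y)$, and for $u\in C^\infty(\mathbb T^2)$ the function $\mathcal L_\varepsilon u(y)$ is smooth in $(\varepsilon,y)$. Taylor's formula gives, for all $k,r$,
\[
\mathcal L_\varepsilon u=\sum_{j\le k}\varepsilon^j\mathcal L_ju+O_{C^r}(\varepsilon^{k+1}),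
\]
where $O_{C^r}$ refers to the $C^r$ norm and the constant depends on $u,k,r$. To identify $\mathcal L_j$, expand $\Psi(f,\theta+\varepsilon\omega)$ in $\varepsilon$ in the duality relation; then take $\Psi$ to depend on $\theta$ only and integrate by parts:
\begin{equation}\label{eq:Lj}
\int\mathcal L_ju\;\Psi\,dm=\frac1{j!}\int u\,\omega^j\,(\partial_\theta^j\Psi)\circ F_0\,dm,\qquad\Pi\mathcal L_ju=\frac{(-1)^j}{j!}\,\partial_\theta^j\,\Pi(\omega^ju).
\end{equation}

\begin{lemma}\label{lem:gj}
There are real $g_j\in C^\infty(\mathbb T^2)$, $j\ge0$, with $g_0=h\rho$ and $\int g_j\,dm=0$ for $j\ge1$, such that for all $k,r$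
\[
\mathcal L_\varepsilon\Big(\sum_{j\le k}\varepsilon^jg_j\Big)-\sum_{j\le k}\varepsilon^jg_j=O_{C^r}(\varepsilon^{k+1}).
\]
\end{lemma}

\begin{proof}
The coefficient of $\varepsilon^l$, $l\le k$, on the left vanishes if $(1-\mathcal L_0)g_l=R_l$, where $R_0=0$ and $R_l=\sum_{i=1}^l\mathcal L_ig_{l-i}$. If $\Pi R_l=0$, then $g_l=\mathcal RR_l+h\,p_l(\theta)$ is a solution for every smooth $p_l$, and $\int g_l\,dm=\int p_l\,d\theta$. The freedom in $p_{l-1}$ is used to secure $\Pi R_l=0$. Suppose that $g_0,\dots,g_{l-2}$ are defined and $\Pi R_{l-1}=0$. Since $\Pi(\omega g_{l-1})=\Pi(\omega\mathcal RR_{l-1})+\bar\omega p_{l-1}$, formula \eqref{eq:Lj} gives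
\[
\Pi R_l=-\partial_\theta\big[\bar\omega\,p_{l-1}+b_l\big],\qquad b_l=\Pi(\omega\mathcal RR_{l-1})-\sum_{i=2}^l\frac{(-1)^i}{i!}\,\partial_\theta^{i-1}\Pi(\omega^ig_{l-i}),
\]
and $b_l$ is already determined. By (H3), $p_{l-1}=(B_l-b_l)/\bar\omega$ is smooth for each constant $B_l$, and it makes the bracket constant. As $\int p_{l-1}=B_lT-\int b_l/\bar\omega$ and $T\ne0$, we can choose $B_l$ so that $\int p_{l-1}$ equals $1$ for $l=1$ and $0$ for $l>1$. For $l=1$ we have $b_1=0$, so $p_0=\rho$.
\end{proof}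

This is where (H3) enters the proof of Theorem~\ref{thm:main}. If $\bar\omega$ vanishes somewhere but not identically, then already the first equation, $\bar\omega p_0=\mathrm{const}$, has no positive smooth solution.

From now on fix
\[
g=g_0+\varepsilon g_1+\varepsilon^2g_2 .
\]
For small $\varepsilon$ we have $C^{-1}\le g\le C$, $\|g\|_{C^2}\le C$, $\int g\,dm=1$ and $\|\mathcal L_\varepsilon g-g\|_{C^1}\le C\varepsilon^3$. We measure densities relative to $g$:
\[
Pu=g^{-1}\mathcal L_\varepsilon(gu),\qquad\|u\|^2=\int|u|^2g\,dm .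
\]
The norm $\|\cdot\|$ is equivalent to that of $L^2(m)$, uniformly in $\varepsilon$. Explicitly,
\[
P^nu(y)=\sum_{F^np=y}w_n(p)\,u(p),\qquad w_n(p)=\frac{g(p)}{g(F^np)\,|\det DF^n(p)|},
\]
and the weights satisfy $w_n(p)=w_{n-k}(p)\,w_k(F^{n-k}p)$, $w_n\ge K_n^{-1}$ and $\|w_n\|_{C^1}\le K_n$. Duality reads
\begin{equation}\label{eq:dual}
\int(P^nu)\,\psi\,g\,dm=\int u\;\psi\circ F^n\,g\,dm .
\end{equation}
With $\psi=1$ it shows that $P$ preserves the $g$-mean $\int ug\,dm$ exactly. The weights are almost those of an average: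
\begin{equation}\label{eq:almost}
\|P^n1-1\|_{C^1}\le K_n\varepsilon^3,\qquad\|Pu\|^2\le(1+C\varepsilon^3)\|u\|^2 .
\end{equation}
The first bound holds because $\mathcal L_\varepsilon^ng-g=\sum_{j<n}\mathcal L_\varepsilon^j(\mathcal L_\varepsilon g-g)$ and $\mathcal L_\varepsilon$ is bounded on $C^1$ uniformly in $\varepsilon$. The second follows from the Cauchy--Schwarz inequality $|Pu|^2\le P1\cdot P(|u|^2)$ and $\int P(|u|^2)g\,dm=\|u\|^2$. Two consequences are used repeatedly: $P^n1\le2$ for $\varepsilon<\varepsilon(n)$, and, for $\varepsilon$ small,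
\begin{equation}\label{eq:two}
\|P^ju\|\le2\|u\|\qquad\text{for }0\le j\le\varepsilon^{-5/2}.
\end{equation}

\section{Slopes and transversality}\label{sec:slopes}

\subsection{The rescaled frame}

In the coordinates $(x,\theta)$ the images of $\partial_x$ under the different branches of $F^n$ arriving at a point make angles $O(\varepsilon)$ with each other. Rescaling $\theta$ by $\varepsilon^{-1}$ opens these angles to order one. The fields $X=\partial_x$ and $Z=\varepsilon\partial_\theta$ are the coordinate fields of $(x,\theta/\varepsilon)$; they commute and are divergence-free. From $DF\,X=\partial_xf\,X+\partial_x\omega\,Z$ and $DF\,Z=\varepsilon\partial_\theta f\,X+(1+\varepsilon\partial_\theta\omega)Z$, the matrices in the frame $(X,Z)$ are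
\[
DF=\begin{pmatrix}\partial_xf&\varepsilon\,\partial_\theta f\\ \partial_x\omega&1+\varepsilon\,\partial_\theta\omega\end{pmatrix},\qquad DF^n=\begin{pmatrix}a_n&b_n\\ l_n&d_n\end{pmatrix}.
\]
The entries are smooth in $(\varepsilon,p)$. At $\varepsilon=0$ the factors are lower triangular; along the frozen orbit $x_k=f_\theta^k(x)$ one has $a_{n+1}=f'(x_n)a_n$ and $l_{n+1}=\omega'(x_n)a_n+l_n$. Therefore
\[
a_n=(f_\theta^n)'+O_n(\varepsilon),\quad b_n=O_n(\varepsilon),\quad l_n=\sum_{k<n}\omega'(x_k,\theta)(f_\theta^k)'(x)+O_n(\varepsilon),\quad d_n=1+O_n(\varepsilon).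
\]
In particular $|a_n|\ge c_0\lambda^n/2$ and $\det DF^n=a_n(1+O_n(\varepsilon))$. The \emph{slope} of $DF^nX$ is $s_n=l_n/a_n=s_n^0+O_n(\varepsilon)$, where
\[
s_n^0(x,\theta)=\sum_{j=1}^n\frac{\omega'(x_{n-j},\theta)}{(f_\theta^j)'(x_{n-j})} .
\]
By \eqref{eq:expansion},
\[
|s_n^0|\le S_0:=\frac{\|\partial_x\omega\|_\infty}{c_0(\lambda-1)},\qquad|s_n|\le S:=S_0+1,
\]
and these bounds do not depend on $n$.

For $p\in F^{-n}(y)$ let $p(\cdot)$ be the local inverse branch of $F^n$ with $p(y)=p$. For a function $u$ on $\mathbb T^2$ put $u_p=u\circ p(\cdot)$, a function near $y$; write $w_p=w_n\circ p(\cdot)$, $s_p=s_n\circ p(\cdot)$ and $e_p=X+s_pZ$. For a vector field $V$ near $y$, the chain rule gives $Vu_p=\big((DF^n)^{-1}V\big)u$ evaluated at $p$. Since $DF^nX=a_ne_p$ and $(DF^n)^{-1}Z=(\det DF^n)^{-1}(-b_nX+a_nZ)$,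
\begin{equation}\label{eq:frame}
e_pu_p=\frac{(Xu)(p)}{a_n(p)},\qquad Zu_p=(1+O_n(\varepsilon))(Zu)(p)+O_n(\varepsilon)(Xu)(p).
\end{equation}
So $u_p$ is almost constant along $e_p$, while its $Z$-derivative is neither expanded nor contracted. All contraction of the $Z$-derivative of $P^nu$ must come from the sum over branches.

The matrix $(DF^n)^{-1}$ has entries bounded by $K_n$ in the frame $(X,Z)$. Hence, for $V\in\{X,Z\}$,
\begin{equation}\label{eq:crude}
|Vu_p|\le K_n(|Xu|+|Zu|)(p),\qquad|Vw_p|+|Vs_p|\le K_n .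
\end{equation}
As $w_p\ge K_n^{-1}$, differentiating $P^nu=\sum_pw_pu_p$ gives $|VP^nu|\le K_nP^n(|u|+|Xu|+|Zu|)$ for smooth $u$, and thus
\begin{equation}\label{eq:H1bounded}
\|XP^nu\|+\|ZP^nu\|\le K_n\big(\|u\|+\|Xu\|+\|Zu\|\big).
\end{equation}
Smooth functions are dense in $H^1(\mathbb T^2)$, so $P^n$ is bounded on $H^1$ and \eqref{eq:H1bounded} holds for $u\in H^1$.

\subsection{The slopes are spread out}

The next lemma says that at every point $y$, and whichever branch $p_1$ one looks at, a definite proportion of the total weight is carried by branches transverse to $p_1$. What matters is that $\delta$ and $\tau$ do not depend on $n$, because $n$ will later be taken large depending on them.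

\begin{lemma}\label{lem:transversal}
There are $n_1\in\mathbb N$, $\delta>0$ and $\tau\in(0,1)$ such that for all $n\ge n_1$, $0<\varepsilon<\varepsilon(n)$, $y\in\mathbb T^2$ and $p_1\in F^{-n}(y)$,
\[
\sum_{p\in F^{-n}(y):\ |s_n(p)-s_n(p_1)|<2\delta}w_n(p)\le1-\tau .
\]
\end{lemma}

\begin{proof}
The formula for $s_n^0$ is a series along a backward orbit of the endpoint, dominated by its first terms. We pass to the limit $n=\infty$, $\varepsilon=0$. A \emph{history} of $x$ for $f_\theta$ is a sequence $\mathbf x=(x_0,x_{-1},x_{-2},\dots)$ with $x_0=x$ and $f_\theta(x_{-j-1})=x_{-j}$. Put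
\[
s_\infty(\mathbf x)=\sum_{j\ge1}\frac{\omega'(x_{-j},\theta)}{(f_\theta^j)'(x_{-j})} .
\]
The first $n$ terms form $s_n^0(x_{-n},\theta)$, so by \eqref{eq:expansion}
\begin{equation}\label{eq:tail}
|s_\infty(\mathbf x)-s_n^0(x_{-n},\theta)|\le S_0\lambda^{-n}.
\end{equation}
Let $\mathrm{osc}(x,\theta)=\sup|s_\infty(\mathbf x)-s_\infty(\mathbf x^*)|$ over pairs of histories of $x$ for $f_\theta$.

\emph{The function $\mathrm{osc}$ is continuous on $\mathbb T^2$.} Let $\mathrm{osc}_n(y)=\max|s_n^0(q)-s_n^0(q^*)|$ over $q,q^*\in F_0^{-n}(y)$. Since $F_0^n$ is a finite covering, the preimages are locally given by finitely many continuous branches, so $\mathrm{osc}_n$ is continuous. Every preimage extends to a history, so \eqref{eq:tail} gives $|\mathrm{osc}-\mathrm{osc}_n|\le2S_0\lambda^{-n}$, and $\mathrm{osc}$ is a uniform limit of continuous functions.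

\emph{The function $\mathrm{osc}$ is positive.} Suppose $\mathrm{osc}(x_*,\theta)=0$, and fix this $\theta$. If $f_\theta z=x$ and $\mathbf z$ is a history of $z$, then prepending $x$ gives a history $\mathbf x$ of $x$ with
\begin{equation}\label{eq:slopecocycle}
s_\infty(\mathbf x)=\frac{\omega'(z,\theta)+s_\infty(\mathbf z)}{f_\theta'(z)} .
\end{equation}
Hence $\mathrm{osc}(z,\theta)\le|f_\theta'(z)|\,\mathrm{osc}(x,\theta)$, and $\mathrm{osc}(\cdot,\theta)$ vanishes at all iterated preimages of $x_*$. These are dense: a lift of $f_\theta^n$ maps an interval $I$ onto an interval of length at least $c_0\lambda^n|I|$, which covers $\mathbb T$ for large $n$. By continuity $\mathrm{osc}(\cdot,\theta)\equiv0$. Then $s(x)=s_\infty(\mathbf x)$ does not depend on the history. It is continuous, since near any point it is within $S_0\lambda^{-n}$ of the continuous function $s_n^0$ composed with a local branch of $f_\theta^{-n}$, for every $n$. By \eqref{eq:slopecocycle}, $s(f_\theta z)f_\theta'(z)=\omega'(z,\theta)+s(z)$.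 Let $U(x)=\int_0^xs$ on $\mathbb R$, so that $U(x+1)=U(x)+U(1)$, and let $\tilde f$ be a lift of $f_\theta$. The function $U\circ\tilde f-U-\omega(\cdot,\theta)$ has derivative zero, so it is constant on $\mathbb R$. Comparing its values at $x$ and $x+1$ gives $U(1)(\deg f_\theta-1)=0$, so $U(1)=0$ and $U\in C^1(\mathbb T)$. Thus $\omega(\cdot,\theta)=U\circ f_\theta-U+\mathrm{const}$, contradicting (H2).

By compactness, $\mathrm{osc}\ge9\delta$ on $\mathbb T^2$ for some $\delta>0$.

\emph{Two separated families of branches.} Choose $n_1$ with $S_0\lambda^{-n_1}\le\delta/2$. Then $\mathrm{osc}_{n_1}\ge8\delta$: for each $y$ there are $q_0,q_0^*\in F_0^{-n_1}(y)$ with $|s^0_{n_1}(q_0)-s^0_{n_1}(q_0^*)|\ge8\delta$. The inverse branches of $F_\varepsilon^{n_1}$ are smooth in $\varepsilon$, with $\varepsilon$-derivative bounded by compactness, so there are $q,q^*\in F_\varepsilon^{-n_1}(y)$ within $O(\varepsilon)$ of $q_0,q_0^*$, and $|s_{n_1}(q)-s_{n_1}(q^*)|\ge7\delta$ for small $\varepsilon$. Let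 $n\ge n_1$ and $F^{n-n_1}p=q$. The point $\tilde q=F_0^{n-n_1}p$ is within $O_n(\varepsilon)$ of $q$, and $s_n^0(p)-s_{n_1}^0(\tilde q)$ consists of the terms $n_1<j\le n$ of the sum defining $s_n^0(p)$. So
\[
|s_n(p)-s_{n_1}(q)|\le S_0\lambda^{-n_1}+O_n(\varepsilon)\le\delta,
\]
and the same holds with $q^*$ in place of $q$. The slopes $s_n(p)$ for $p$ above $q$ and for $p$ above $q^*$ thus lie in two intervals at distance at least $5\delta$. The number $s_n(p_1)$ cannot be closer than $2\delta$ to both intervals; say it is at distance at least $2\delta$ from the one belonging to $q$. Then the sum in the lemma omits all $p\in F^{-(n-n_1)}(q)$, whose weights add up to $w_{n_1}(q)\,P^{n-n_1}1(q)\ge2\tau(1-K_n\varepsilon^3)$, where $2\tau\in(0,1]$ is a lower bound for $w_{n_1}$ uniform in small $\varepsilon$. The total weight is $P^n1(y)\le1+K_n\varepsilon^3$, so the sum is at most $1-2\tau+3K_n\varepsilon^3\le1-\tau$ for $\varepsilon<\varepsilon(n)$.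
\end{proof}

This is the only use of (H2) in the proof of Theorem~\ref{thm:main}.

\section{A Lasota--Yorke inequality controlled by the dissipation}\label{sec:LY}

A Lasota--Yorke inequality bounds a strong norm of $P^nu$ by $\kappa<1$ times the strong norm of $u$ plus a multiple of a weak norm of $u$. With $\|u\|$ as the weak norm, such a bound keeps derivatives under control but gives no rate for $\|P^nu\|$ itself. In the inequality below the weak term is the dissipation. For $\alpha\in(0,1]$ put
\[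
\mathcal E(u)=\|Zu\|^2+\alpha\|Xu\|^2 .
\]

\begin{proposition}\label{prop:LY}
There are $n_0\in\mathbb N$, $\alpha\in(0,1]$, $\kappa\in(0,1)$, $C_*\ge1$ and $\varepsilon_0>0$ such that the following holds for $0<\varepsilon<\varepsilon_0$ and real $u\in H^1(\mathbb T^2)$. With $v=P^{n_0}u$ and
\[
\mathcal D=\int\sum_{F^{n_0}p=y}w_{n_0}(p)\,\big(u(p)-v(y)\big)^2\,g(y)\,dm(y)\ \ge0,
\]
we have
\begin{align}
\|v\|^2&\le\|u\|^2-\mathcal D+C_*\varepsilon^3\|u\|^2,\label{eq:L2}\\
\mathcal E(v)&\le\kappa\,\mathcal E(u)+C_*\mathcal D+C_*\varepsilon^6\|u\|^2.\label{eq:LY}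
\end{align}
\end{proposition}

\begin{proof}
We work with an arbitrary $n\ge n_1$ in place of $n_0$ and choose it at the end. Expanding the square, the integrand of $\mathcal D$ is $\big(P^n(u^2)-2v^2+v^2P^n1\big)g$, so
\[
\mathcal D=\|u\|^2-\|v\|^2+\int v^2(P^n1-1)\,g\,dm,
\]
and \eqref{eq:L2} follows from \eqref{eq:almost} and \eqref{eq:two}.

For fixed $\varepsilon$ both sides of \eqref{eq:LY} are continuous in $u\in H^1$ by \eqref{eq:H1bounded}, so we may take $u$ smooth. For $V\in\{X,Z\}$ write $Vv=M_V+B_V$ with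
\[
M_V=\sum_pw_p\,Vu_p,\qquad B_V=\sum_p(Vw_p)\,u_p .
\]

\emph{Derivatives of the weights.} The weights add up almost to $1$, so their derivatives add up almost to $0$, and we may subtract $v$ from $u_p$ at little cost:
\[
B_V=\sum_p(Vw_p)(u_p-v)+v\,V(P^n1).
\]
By Cauchy--Schwarz the square of the first term is at most $\sum_p(Vw_p)^2w_p^{-1}\cdot\sum_pw_p(u_p-v)^2$, whose first factor is at most $K_n$ by \eqref{eq:crude}. With \eqref{eq:almost},
\begin{equation}\label{eq:B}
\|B_V\|^2\le K_n\mathcal D+K_n\varepsilon^6\|u\|^2 .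
\end{equation}

\emph{Two quadratic quantities.} Let $\mathsf x=\|Xu\|$, $\mathsf z=\|Zu\|$. By \eqref{eq:frame} and the identity $\int\sum_pw_p\,\phi(p)\,g\,dm=\int\phi\,g\,dm$,
\begin{equation}\label{eq:Q}
\begin{aligned}
Q_Z&:=\int\sum_pw_p|Zu_p|^2g\,dm\le\mathsf z^2+K_n\varepsilon(\mathsf x^2+\mathsf z^2),\\
Q_e&:=\int\sum_pw_p|e_pu_p|^2g\,dm\le4c_0^{-2}\lambda^{-2n}\mathsf x^2 .
\end{aligned}
\end{equation}

\emph{The term $M_X$.} Since $Xu_p=e_pu_p-s_pZu_p$ and $\sum_pw_p\le2$, Cauchy--Schwarz gives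
\begin{equation}\label{eq:MX}
\|M_X\|^2\le4Q_e+4S^2Q_Z .
\end{equation}
The second term is not small; the factor $\alpha$ in $\mathcal E$ will make it so.

\emph{The term $M_Z$: pairs of branches.} Cauchy--Schwarz alone gives $\|M_Z\|^2\le(1+K_n\varepsilon^3)Q_Z$, with no gain. We expand the square into a sum over pairs of branches and want to integrate by parts for each pair. Individual branches are defined only locally, so we integrate over the space of all pairs,
\[
\mathcal M=\{(p_1,p_2)\in\mathbb T^2\times\mathbb T^2:F^np_1=F^np_2\}.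
\]
The map $(p_1,p_2)\mapsto y=F^np_1$ makes $\mathcal M$ a finite covering of $\mathbb T^2$: over an evenly covered disc its sheets are the ordered pairs of inverse branches. So $\mathcal M$ is a compact surface without boundary, possibly disconnected, with local coordinate $y$. We lift $X$, $Z$ and $m$ to $\mathcal M$; thus $\int_{\mathcal M}\Psi$ is the integral over $y\in\mathbb T^2$ of the sum of $\Psi$ over the fiber. For $\Psi\in C^1(\mathcal M)$ this fiber sum is a $C^1$ function on $\mathbb T^2$, and therefore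
\begin{equation}\label{eq:parts}
\int_{\mathcal M}V\Psi=\int_{\mathbb T^2}V\Big(\sum_{\mathrm{fiber}}\Psi\Big)dm=0,\qquad V\in\{X,Z\}.
\end{equation}
On $\mathcal M$ write $u_i=u(p_i)$, $w_i=w_n(p_i)$, $s_i=s_n(p_i)$, $e_i=X+s_iZ$, $g=g(y)$, $v=v(y)$, and
\[
\Delta=s_1-s_2,\qquad\zeta=u_1-u_2 .
\]
Let $\nu$ be the measure on $\mathcal M$ with density $w_1w_2g$. If $\phi_p$ is a quantity attached to a single branch, summing over the other branch gives $\int_{\mathcal M}|\phi_{p_i}|^2d\nu\le2\int\sum_pw_p|\phi_p|^2g\,dm$. Hence, for $i=1,2$,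
\begin{equation}\label{eq:nu}
\|Zu_i\|_{L^2(\nu)}^2\le2Q_Z,\qquad\|e_iu_i\|_{L^2(\nu)}^2\le2Q_e,\qquad\|\zeta\|_{L^2(\nu)}^2\le8\mathcal D,
\end{equation}
the last bound because $\zeta^2\le2(u_1-v)^2+2(u_2-v)^2$.

Let $\chi:\mathbb R\to[0,1]$ be smooth and even, with $\chi(t)=0$ for $|t|\le\delta$ and $\chi(t)=1$ for $|t|\ge2\delta$. Then
\[
\|M_Z\|^2=\int_{\mathcal M}(1-\chi(\Delta))\,Zu_1\,Zu_2\,d\nu+\int_{\mathcal M}\chi(\Delta)\,Zu_1\,Zu_2\,d\nu=:I_{\mathrm{near}}+I_{\mathrm{far}} .
\]

\emph{Nearly parallel pairs.} Use $|Zu_1Zu_2|\le\frac12(|Zu_1|^2+|Zu_2|^2)$, the symmetry $p_1\leftrightarrow p_2$, which preserves $\nu$ and $\chi(\Delta)$, and Lemma~\ref{lem:transversal}: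
\[
I_{\mathrm{near}}\le\int\sum_{p_1}w_1|Zu_1|^2\Big(\sum_{p_2:\,|\Delta|<2\delta}w_2\Big)g\,dm\le(1-\tau)\,Q_Z .
\]

\emph{Transverse pairs.} Where $\Delta\neq0$ we have $Z=(e_1-e_2)/\Delta$. The derivative $e_1u_1$ is small but $e_2u_1$ is not; we write $u_1=u_2+\zeta$ so that what is left acts on $\zeta$:
\[
\Delta\,Zu_1=e_1u_1-e_2u_1=e_1u_1-e_2u_2-e_2\zeta .
\]
Put $\Phi=w_1w_2g\,\chi(\Delta)/\Delta$. It is smooth on $\mathcal M$ and $|\Phi|\le w_1w_2g/\delta$. By \eqref{eq:crude} we have $|X\Phi|+|Z\Phi|\le K_n$, and then $|Z\Phi|+|e_2\Phi|\le K_nw_1w_2g$ since $w_1w_2g\ge K_n^{-1}$. Now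
\[
I_{\mathrm{far}}=\int_{\mathcal M}\Phi\,(e_1u_1-e_2u_2)\,Zu_2-J,\qquad J=\int_{\mathcal M}\Phi\,(e_2\zeta)\,Zu_2 .
\]
In $J$ we exchange the derivatives $e_2$ and $Z$ by two integrations by parts, so that $e_2$ falls on $u_2$. By \eqref{eq:parts},
\[
J=-\int_{\mathcal M}\zeta\,\big[X(\Phi Zu_2)+Z(s_2\Phi Zu_2)\big]=-\int_{\mathcal M}\zeta\,\big[(e_2\Phi)Zu_2+\Phi\big(e_2Zu_2+(Zs_2)Zu_2\big)\big].
\]
Since $X$ and $Z$ commute, $Z(e_2u_2)=XZu_2+(Zs_2)Zu_2+s_2ZZu_2=e_2Zu_2+(Zs_2)Zu_2$, which is exactly the last parenthesis. Integrating by parts in $Z$,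
\[
J=\int_{\mathcal M}\Phi\,(Z\zeta)(e_2u_2)+\int_{\mathcal M}\zeta\,\big[(Z\Phi)\,e_2u_2-(e_2\Phi)\,Zu_2\big].
\]
By Cauchy--Schwarz in $L^2(\nu)$ and \eqref{eq:nu}, each of the integrals $\int\Phi(e_1u_1-e_2u_2)Zu_2$ and $\int\Phi(Zu_1-Zu_2)(e_2u_2)$ is at most $\delta^{-1}\cdot2\cdot(2Q_e)^{1/2}(2Q_Z)^{1/2}=4\delta^{-1}Q_e^{1/2}Q_Z^{1/2}$ in absolute value. The last integral, in which the derivative has fallen on $\Phi$, carries the undifferentiated factor $\zeta$ and is at most $K_n\mathcal D^{1/2}(Q_e^{1/2}+Q_Z^{1/2})\le K_n\mathcal D^{1/2}(\mathsf x+\mathsf z)$. For $\varepsilon<\varepsilon(n)$, \eqref{eq:Q} gives $Q_Z\le2(\mathsf x^2+\mathsf z^2)$ and $Q_e^{1/2}Q_Z^{1/2}\le4c_0^{-1}\lambda^{-n}(\mathsf x^2+\mathsf z^2)$. Collecting terms,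
\begin{equation}\label{eq:MZ}
\|M_Z\|^2\le(1-\tau)\mathsf z^2+\Big(\frac{32}{\delta c_0}\lambda^{-n}+K_n\varepsilon\Big)(\mathsf x^2+\mathsf z^2)+K_n\mathcal D^{1/2}(\mathsf x+\mathsf z).
\end{equation}

\emph{Choice of constants.} The numbers $S,\delta,\tau$ do not depend on $n$, and we choose $\alpha$, then $n$, then $\varepsilon_0$. Fix $\alpha\in(0,1]$ with $4S^2\alpha\le\tau/4$. We have $\mathsf z^2\le\mathcal E(u)$, $\alpha\mathsf x^2\le\mathcal E(u)$ and $\mathsf x^2+\mathsf z^2\le\alpha^{-1}\mathcal E(u)$, so \eqref{eq:Q}, \eqref{eq:MX} and \eqref{eq:MZ} give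
\[
\|M_Z\|^2+\alpha\|M_X\|^2\le\Big[1-\tau+\frac\tau4+\frac{32\lambda^{-n}}{\delta c_0\alpha}+\frac{16\lambda^{-2n}}{c_0^2}+K_n\varepsilon\Big]\mathcal E(u)+K_n\mathcal D^{1/2}\mathcal E(u)^{1/2}.
\]
Choose $n=n_0\ge n_1$ so that the two terms in $\lambda^{-n}$ add up to at most $\tau/8$, and then $\varepsilon_0$ so that $K_{n_0}\varepsilon_0\le\tau/16$. With $K\mathcal D^{1/2}\mathcal E^{1/2}\le\frac\tau{16}\mathcal E+\frac{4K^2}\tau\mathcal D$ we obtain
\[
\|M_Z\|^2+\alpha\|M_X\|^2\le\Big(1-\frac\tau2\Big)\mathcal E(u)+C\mathcal D .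
\]
Finally $|Vv|^2\le(1+\frac\tau4)M_V^2+(1+\frac4\tau)B_V^2$ and $(1+\frac\tau4)(1-\frac\tau2)\le1-\frac\tau4$. Together with \eqref{eq:B} this gives \eqref{eq:LY} with $\kappa=1-\tau/4$.
\end{proof}

From now on $n_0,\alpha,\kappa,C_*$ are fixed; they depend only on $f$ and $\omega$.

\section{Decay of correlations and the physical measure}\label{sec:decay}

\subsection{The spectral estimate}

Let $\eta=1/C_*$ and, for $u\in H^1(\mathbb T^2)$, real or complex,
\[
N(u)=\|u\|^2+\eta\,\mathcal E(u).
\]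
For fixed $\varepsilon$, $N^{1/2}$ is a norm equivalent to the $H^1$ norm. Uniformly in $\varepsilon\le1$ we have $N(\varphi)\le C\|\varphi\|_{C^1}^2$ and, by the product rule,
\begin{equation}\label{eq:product}
N(\varphi u)\le C\|\varphi\|_{C^1}^2N(u),\qquad\varphi\in C^1(\mathbb T^2),\ u\in H^1(\mathbb T^2).
\end{equation}
Add \eqref{eq:L2} and $\eta$ times \eqref{eq:LY}. The terms in $\mathcal D$ cancel, and
\begin{equation}\label{eq:N}
N(P^{n_0}u)\le N(u)-\eta(1-\kappa)\,\mathcal E(u)+C\varepsilon^3\|u\|^2 .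
\end{equation}
Since $P$ is a real operator and $\|\cdot\|^2$, $\mathcal E$, $N$ are additive over real and imaginary parts, \eqref{eq:N} holds for complex $u$ as well. Let $H^1_g=\{u\in H^1:\int ug\,dm=0\}$, a subspace preserved by $P$.

\begin{proposition}\label{prop:gap}
There are $c,C,\varepsilon_0>0$ such that for $0<\varepsilon<\varepsilon_0$ and $u\in H^1_g$ we have $N(P^{n_0}u)\le N(u)$ and
\begin{equation}\label{eq:gap}
N(P^nu)^{1/2}\le C\,e^{-c\varepsilon^2n}N(u)^{1/2},\qquad n\ge0 .
\end{equation}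
\end{proposition}

\begin{proof}
The Poincar\'e inequality, which follows from Parseval's identity, states that $\int|u-\int u\,dm|^2dm\le(2\pi)^{-2}\int(|\partial_xu|^2+|\partial_\theta u|^2)\,dm$ for $u\in H^1(\mathbb T^2)$. If $\int ug\,dm=0$, then $\int|u-b|^2g\,dm=\|u\|^2+|b|^2$ for every constant $b$, because $\int g\,dm=1$. Taking $b=\int u\,dm$,
\[
\|u\|^2\le C\int\big(|\partial_xu|^2+|\partial_\theta u|^2\big)dm\le C\big(\|Xu\|^2+\varepsilon^{-2}\|Zu\|^2\big)\le C\varepsilon^{-2}\mathcal E(u).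
\]
Half of $\eta(1-\kappa)\mathcal E(u)$ therefore dominates $2c_1\varepsilon^2\|u\|^2$ for some $c_1>0$, and the other half dominates $2c_1\varepsilon^2\eta\,\mathcal E(u)$ for small $\varepsilon$. The error $C\varepsilon^3\|u\|^2$ in \eqref{eq:N} is at most $c_1\varepsilon^2N(u)$ for small $\varepsilon$. So $N(P^{n_0}u)\le(1-c_1\varepsilon^2)N(u)$. For the remaining steps, \eqref{eq:two} and \eqref{eq:H1bounded} with $n=1$ give $N(Pu)\le CN(u)$ uniformly in small $\varepsilon$. Writing $n=kn_0+j$ with $0\le j<n_0$, we get $N(P^nu)\le C^{n_0}e^{-c_1\varepsilon^2k}N(u)$ with $k\ge n/n_0-1$, which is \eqref{eq:gap} with $c=c_1/(2n_0)$.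
\end{proof}

Since $\sum_{j\ge0}e^{-c\varepsilon^2j}\le C\varepsilon^{-2}$, Proposition~\ref{prop:gap} implies that for $r\in H^1_g$ the series $\sum_jP^jr$ converges in $H^1$ and
\begin{equation}\label{eq:resolvent}
N\Big(\sum_{j\ge0}P^jr\Big)^{1/2}\le C\varepsilon^{-2}N(r)^{1/2}.
\end{equation}

\subsection{Proof of Theorem~\ref{thm:main} and of Theorem~\ref{thm:sharp}(a), (b)}

\emph{The invariant measure.} The function $P1-1$ lies in $H^1_g$ and $N(P1-1)^{1/2}\le C\varepsilon^3$ by \eqref{eq:almost}. Hence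
\[
u_\varepsilon:=1+\sum_{j\ge0}P^j(P1-1)=\lim_{n\to\infty}P^n1
\]
exists in $H^1$, and $u_\varepsilon\ge0$, $Pu_\varepsilon=u_\varepsilon$, $\int u_\varepsilon g\,dm=1$. By \eqref{eq:resolvent},
\begin{equation}\label{eq:ueps}
N(u_\varepsilon-1)^{1/2}\le C\varepsilon,\qquad N(u_\varepsilon)\le C .
\end{equation}
By \eqref{eq:dual}, $\mu_\varepsilon:=u_\varepsilon g\,m$ is an $F$-invariant probability measure, and its density $u_\varepsilon g$ is in $H^1$.

\emph{Correlations.} Let $\varphi\in C^1$, $\psi\in L^2(m)$ and $u=(\varphi-\mu_\varepsilon(\varphi))u_\varepsilon$. Then $u\in H^1_g$, and $N(u)\le C\|\varphi\|_{C^1}^2$ by \eqref{eq:product} and \eqref{eq:ueps}. By invariance of $\mu_\varepsilon$, \eqref{eq:dual} and \eqref{eq:gap},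
\begin{equation}\label{eq:corrproof}
\big|\mu_\varepsilon(\varphi\cdot\psi\circ F^n)-\mu_\varepsilon(\varphi)\mu_\varepsilon(\psi)\big|=\Big|\int(P^nu)\,\psi\,g\,dm\Big|\le\|P^nu\|\,\|\psi\|\le Ce^{-c\varepsilon^2n}\|\varphi\|_{C^1}\|\psi\|_{L^2(m)} .
\end{equation}
This is Theorem~\ref{thm:sharp}(b), and it implies \eqref{eq:corr}.

\emph{The basin has full measure.} We have not shown that $u_\varepsilon>0$ almost everywhere, so the ergodic theorem for $\mu_\varepsilon$ does not reach Lebesgue-almost every point. We estimate second moments of Birkhoff averages directly under the measure $g\,m$, which is equivalent to $m$. Let $\psi\in C^1$ be real, $\hat\psi=\psi-\mu_\varepsilon(\psi)$, $\vartheta_j=\int\hat\psi\,P^j1\,g\,dm$, and $v_j=\hat\psi\,P^j1-\vartheta_ju_\varepsilon\in H^1_g$. Since $P^j1=u_\varepsilon+P^j(1-u_\varepsilon)$, the bounds \eqref{eq:gap} and \eqref{eq:ueps} give $N(P^j1)\le C$; also $|\vartheta_j|\le\|\hat\psi\|_\infty$. So $N(v_j)\le C\|\psi\|_{C^1}^2$ uniformly in $j$. For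 $j\le k$, applying \eqref{eq:dual} twice and using $Pu_\varepsilon=u_\varepsilon$ and $\int u_\varepsilon\hat\psi g\,dm=0$,
\[
\int\hat\psi\circ F^j\;\hat\psi\circ F^k\,g\,dm=\int P^{k-j}(\hat\psi\,P^j1)\,\hat\psi\,g\,dm=\int(P^{k-j}v_j)\,\hat\psi\,g\,dm,
\]
which is at most $C\|\psi\|_{C^1}^2e^{-c\varepsilon^2(k-j)}$ in absolute value. For $A_n=\frac1n\sum_{k<n}\hat\psi\circ F^k$ it follows that $\|A_n\|^2\le C\varepsilon^{-2}\|\psi\|_{C^1}^2/n$. Hence $\int\sum_{l\ge1}|A_{l^2}|^2g\,dm<\infty$, and $A_{l^2}\to0$ Lebesgue-almost everywhere. For $l^2\le n<(l+1)^2$, write $nA_n-l^2A_{l^2}$ as a sum of $n-l^2\le2l$ terms; then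
\[
|A_n-A_{l^2}|\le\frac{n-l^2}n\|\hat\psi\|_\infty+\Big(1-\frac{l^2}n\Big)|A_{l^2}|\le\frac{2(n-l^2)}n\|\hat\psi\|_\infty\le\frac4l\|\hat\psi\|_\infty .
\]
So $A_n\to0$ almost everywhere. Applying this to a countable family of $C^1$ functions that is dense in $C^0(\mathbb T^2)$, we find that Lebesgue-almost every point is in the basin of $\mu_\varepsilon$. Thus $\mu_\varepsilon$ is physical. The basin of any physical measure has positive Lebesgue measure, so it contains a point of the basin of $\mu_\varepsilon$, and the averages along the orbit of that point show that the two measures agree on $C^0$. Theorem~\ref{thm:main} is proved.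

\emph{Expansion of the density.} The bound \eqref{eq:resolvent} loses two powers of $\varepsilon$, so we start two orders higher. Let $G=\sum_{j\le k+2}\varepsilon^jg_j$. By Lemma~\ref{lem:gj}, $r=(1-P)(G/g)=g^{-1}(G-\mathcal L_\varepsilon G)$ satisfies $N(r)^{1/2}\le C_k\varepsilon^{k+3}$, and $r\in H^1_g$. Since $\int G\,dm=1$, we have $G/g-u_\varepsilon\in H^1_g$, so $P^n(G/g)\to u_\varepsilon$ in $H^1$ by \eqref{eq:gap}. Letting $n\to\infty$ in $G/g-P^n(G/g)=\sum_{j<n}P^jr$ and using \eqref{eq:resolvent}, $\|G/g-u_\varepsilon\|\le C_k\varepsilon^{k+1}$. Multiplying by $g$ and discarding the terms $j=k+1,k+2$ of $G$ proves the estimate in Theorem~\ref{thm:sharp}(a); the case $k=0$ and Cauchy--Schwarz give its last assertion. \hfill$\square$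

\section{The sharp constant}\label{sec:sharp}

We prove Theorem~\ref{thm:sharp}(c). The constant $c_*$ is positive by Lemma~\ref{lem:variance}. Recall $\bar\omega\rho=1/T$ and $\Theta(\theta)=\int_0^\theta\rho$. The functions
\[
q_k=e^{2\pi ik\Theta},\qquad k\in\mathbb Z,
\]
form an orthonormal basis of $L^2(\mathbb T,\rho\,d\theta)$, since $\Theta$ carries $\rho\,d\theta$ to Lebesgue measure. In this section a prime on a function of $\theta$ alone denotes $\partial_\theta$; thus $q_k'=2\pi ik\rho\,q_k$.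

\subsection{Quasi-modes}

The heuristic of Section~\ref{sec:heuristic} says that $q_k$ is nearly an eigenfunction of $P$. To follow it for $\varepsilon^{-2}$ steps, the eigenvalue equation must hold up to $o(\varepsilon^2)$, so we correct $q_k$ to second order, as in Lemma~\ref{lem:gj}.

\begin{lemma}\label{lem:quasi}
For each $k\ne0$ there are smooth functions $\phi_k$ on $\mathbb T^2$ and numbers $\Lambda_k\in\mathbb C$, depending on $\varepsilon$, with
\[
\|\phi_k-q_k\|_\infty\le C_k\varepsilon,\qquad\|P\phi_k-\Lambda_k\phi_k\|_\infty\le C_k\varepsilon^3,\qquad|\Lambda_k|=1-k^2c_*\varepsilon^2+O_k(\varepsilon^3).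
\]
\end{lemma}

\begin{proof}
Write $q=q_k$. We look for smooth $G_0,G_1,G_2$ and numbers $\ell_1,\ell_2$, independent of $\varepsilon$, such that $G=G_0+\varepsilon G_1+\varepsilon^2G_2$ and $\Lambda_k=1+\varepsilon\ell_1+\varepsilon^2\ell_2$ satisfy $\mathcal L_\varepsilon G=\Lambda_kG+O_{C^0}(\varepsilon^3)$ and $G_0=h\rho q$. Then $\phi_k=G/g$ has the first two properties. The equation of order $0$, $(1-\mathcal L_0)G_0=0$, holds.

\emph{Order 1.} We need $(1-\mathcal L_0)G_1=V:=\mathcal L_1G_0-\ell_1G_0$. By \eqref{eq:Lj},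
\[
\Pi V=-(\bar\omega\rho q)'-\ell_1\rho q=-\Big(\frac{2\pi ik}T+\ell_1\Big)\rho q,
\]
which vanishes for $\ell_1=-2\pi ik/T$. Put $G_1=\mathcal RV+h\rho\,q\,r$ with $r=r(\theta)$ smooth, to be chosen.

\emph{Order 2.} We need $(1-\mathcal L_0)G_2=V_2:=\mathcal L_1G_1+\mathcal L_2G_0-\ell_1G_1-\ell_2G_0$, which is solved by $G_2=\mathcal RV_2$ once $\Pi V_2=0$. We have $\Pi G_1=\rho qr$ and $\Pi(\omega G_1)=\Pi(\omega\mathcal RV)+qr/T$. As $(qr)'/T+\ell_1\rho qr=qr'/T$, formula \eqref{eq:Lj} gives
\[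
\Pi V_2=W-\frac1T\,qr',\qquad W=-\partial_\theta\Pi(\omega\mathcal RV)+\tfrac12\partial_\theta^2\Pi(\omega^2G_0)-\ell_2\rho q .
\]
The equation $r'=T\bar qW$ has a smooth solution on $\mathbb T$ if and only if $\int\bar qW\,d\theta=0$. Integrating by parts and using $\int\rho=1$, this condition determines
\begin{equation}\label{eq:l2}
\ell_2=\int\bar q'\,\Pi(\omega\mathcal RV)\,d\theta+\tfrac12\int\bar q''\,\Pi(\omega^2G_0)\,d\theta .
\end{equation}

\emph{The real part of $\ell_2$.} From $\bar q'=-2\pi ik\rho\bar q$ we see that $\bar q'q=-2\pi ik\rho$ is imaginary and that $\bar q''q=-2\pi ik\rho'-4\pi^2k^2\rho^2$ has real part $-4\pi^2k^2\rho^2$. In the second term of \eqref{eq:l2}, $\Pi(\omega^2G_0)=\rho q\,(\Gamma_0+\bar\omega^2)$, and $\int\rho^3\bar\omega^2d\theta=T^{-2}$; its real part is $-2\pi^2k^2\big(\int\rho^3\Gamma_0\,d\theta+T^{-2}\big)$. For the first term set $\hat\omega_j=\hat\omega\circ F_0^j$. Since $\Pi\mathcal L_0^jV=0$, we may replace $\omega$ by $\hat\omega$: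
\[
\Pi(\omega\mathcal RV)=\sum_{j\ge0}\Pi(\hat\omega\,\mathcal L_0^jV)=\sum_{j\ge0}\Pi(V\hat\omega_j),
\]
with uniform exponential convergence by Lemma~\ref{lem:frozen}. Fix $j$ and let $\Psi=\bar q'\hat\omega_j$. By invariance of $h$, $\Pi(h\hat\omega_i)=0$ for all $i$. This gives $\int G_0\Psi\,dm=0$, so only $\mathcal L_1G_0$ contributes, and it gives $\Pi(h\omega\hat\omega_{j+1})=\Gamma_{j+1}$. By \eqref{eq:Lj} and $(\partial_\theta\Psi)\circ F_0=\bar q''\hat\omega_{j+1}+\bar q'(\partial_\theta\hat\omega_j)\circ F_0$,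
\[
\int\bar q'\,\Pi(V\hat\omega_j)\,d\theta=\int\bar q''q\,\rho\,\Gamma_{j+1}\,d\theta+\int\bar q'q\,\rho\;\Pi\big(h\omega\,(\partial_\theta\hat\omega_j)\circ F_0\big)\,d\theta .
\]
The last integral is imaginary, so the real part of the left side is $-4\pi^2k^2\int\rho^3\Gamma_{j+1}\,d\theta$. Summing over $j$,
\[
2\operatorname{Re}\ell_2=-4\pi^2k^2\int\rho^3\Big(\Gamma_0+2\sum_{j\ge1}\Gamma_j\Big)d\theta-\frac{4\pi^2k^2}{T^2}=-2k^2c_*-|\ell_1|^2 .
\]
Since $\ell_1$ is imaginary, $|\Lambda_k|^2=1+\varepsilon^2(2\operatorname{Re}\ell_2+|\ell_1|^2)+O_k(\varepsilon^3)=1-2k^2c_*\varepsilon^2+O_k(\varepsilon^3)$. The term $|\ell_1|^2$ that cancels here is the second-order part of the pure rotation $e^{-2\pi ik\varepsilon/T}$.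
\end{proof}

For $t>0$ let $n_t=\lfloor t\varepsilon^{-2}\rfloor$. For $\varepsilon$ small depending on $k$ and $t$ we have $|\Lambda_k|\le1$ and $n_t\le\varepsilon^{-5/2}$. The identity $P^n\phi_k-\Lambda_k^n\phi_k=\sum_{j<n}\Lambda_k^{n-1-j}P^j(P\phi_k-\Lambda_k\phi_k)$, \eqref{eq:two} and Lemma~\ref{lem:quasi} give
\begin{equation}\label{eq:modes}
\|P^{n_t}\phi_k-\Lambda_k^{n_t}q_k\|\le C_{k,t}\,\varepsilon,\qquad|\Lambda_k|^{n_t}\to e^{-k^2c_*t}\quad(\varepsilon\to0).
\end{equation}

\subsection{No rate above $c_*$ is admissible}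

Suppose that \eqref{eq:corr} holds with some $c,C,\varepsilon_0$. Splitting into real and imaginary parts, it applies to $\varphi=q_1$, $\psi=\bar q_1$, with right-hand side $C'e^{-c\varepsilon^2n}$, $C'=4C\|q_1\|_{C^1}^2$. By \eqref{eq:ueps} and Lemma~\ref{lem:quasi}, $\|q_1u_\varepsilon-\phi_1\|\le\|u_\varepsilon-1\|+\|q_1-\phi_1\|\le C\varepsilon$. By \eqref{eq:dual}, \eqref{eq:two}, \eqref{eq:modes} and $\int|q_1|^2g\,dm=1$,
\[
\mu_\varepsilon(q_1\cdot\bar q_1\circ F^{n_t})=\int P^{n_t}(q_1u_\varepsilon)\,\bar q_1\,g\,dm=\Lambda_1^{n_t}+O_t(\varepsilon).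
\]
On the other hand Theorem~\ref{thm:sharp}(a) gives $\mu_\varepsilon(q_1)=\int q_1\rho\,d\theta+O(\varepsilon)=O(\varepsilon)$, and $\mu_\varepsilon(\bar q_1)$ is its complex conjugate. Letting $\varepsilon\to0$ yields $e^{-c_*t}\le C'e^{-ct}$ for every $t>0$, with $C'$ independent of $t$. Hence $c\le c_*$.

\subsection{Every rate below $c_*$ is admissible}

The estimate \eqref{eq:modes} concerns finitely many modes at a time, a bounded interval of the time $\varepsilon^2n$, and the norm $\|\cdot\|$ only. To use it for general $u$ we show that within $O(\varepsilon^{-2})$ steps $u$ becomes, up to $O(\varepsilon)$, a function of $\theta$ that is bounded in $H^1(\mathbb T)$, so that finitely many modes describe it; we then upgrade the decay from $\|\cdot\|$ to $N^{1/2}$ in order to iterate. The waiting time and the multiplicative constants lost on the way do not depend on $t$, and are absorbed by taking $t$ large.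

It suffices to consider $0<c<c_*$. Fix $t>0$. Let $u\in H^1_g$ with $N(u)\le1$, and let $k_1=\lceil\varepsilon^{-2}\rceil$. Below, $C$ is independent of $t$ and of the cutoff $K$, and the smallness required of $\varepsilon$ does not depend on $u$.

\emph{Step 1: a time of small energy.} By Proposition~\ref{prop:gap}, $N(P^{in_0}u)\le1$ for all $i$. Summing \eqref{eq:N} over $k_1$ blocks gives $\eta(1-\kappa)\sum_{i<k_1}\mathcal E(P^{in_0}u)\le1+C\varepsilon^3k_1\le C$. So for some $i<k_1$, which depends on $u$, the function $u_1=P^{in_0}u\in H^1_g$ satisfies $\mathcal E(u_1)\le C\varepsilon^2$, that is,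
\[
\|\partial_\theta u_1\|\le C,\qquad\|\partial_xu_1\|\le C\varepsilon,\qquad\|u_1\|\le1 .
\]

\emph{Step 2: expansion in quasi-modes.} Let $\tilde u=\Pi u_1$. The Poincar\'e inequality on each circle $\theta=\mathrm{const}$ gives $\|u_1-\tilde u\|\le C\|\partial_xu_1\|\le C\varepsilon$, and $\|\tilde u\|_{H^1(\mathbb T)}\le C$ since $\tilde u'=\Pi\partial_\theta u_1$. Write $\tilde u=\sum_k\beta_kq_k$. The $\beta_k$ are the Fourier coefficients of $\tilde u\circ\Theta^{-1}$, which is bounded in $H^1(\mathbb T)$, so $\sum_k(1+k^2)|\beta_k|^2\le C$. Using $\Pi h=1$ and $g=h\rho+O(\varepsilon)$,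
\[
\beta_0=\int\tilde u\,\rho\,d\theta=\int\tilde u\,h\rho\,dm=\int u_1g\,dm+O(\varepsilon)=O(\varepsilon).
\]
For $K\ge1$ we thus have $u_1=\sum_{0<|k|\le K}\beta_k\phi_k+r$ with
\[
r=(u_1-\tilde u)+\beta_0+\sum_{|k|>K}\beta_kq_k+\sum_{0<|k|\le K}\beta_k(q_k-\phi_k),\qquad\|r\|\le\frac CK+C_K\varepsilon .
\]

\emph{Step 3: decay in $L^2$.} By \eqref{eq:modes}, \eqref{eq:two}, $g\le C\rho$ and orthonormality of the $q_k$,
\[
\|P^{n_t}u_1\|\le C\Big(\sum_{0<|k|\le K}|\beta_k|^2|\Lambda_k|^{2n_t}\Big)^{1/2}+C_{K,t}\,\varepsilon+2\|r\| .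
\]
Choose $K\ge e^{c_*t}$, and then $\varepsilon$ so small that $|\Lambda_k|^{n_t}\le2e^{-c_*t}$ for $0<|k|\le K$ and the terms proportional to $\varepsilon$ are at most $e^{-c_*t}$. Then $\|P^{n_t}u_1\|\le Ce^{-c_*t}$. To remove the dependence of the time on $u$, let $n'_t=n_0k_1+n_t$. For fixed $l\ge0$ and $0\le j\le l$ we have $P^{n'_t+jn_0}u=P^{n_0(k_1-i+j)}P^{n_t}u_1$ with $n_0(k_1-i+j)\le\varepsilon^{-5/2}$ for $\varepsilon$ small depending on $l$, so \eqref{eq:two} gives $\|P^{n'_t+jn_0}u\|\le Ce^{-c_*t}$.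

\emph{Step 4: decay of the energy.} By \eqref{eq:L2}, $\mathcal D\le2\|\cdot\|^2$ of the input, so \eqref{eq:LY} implies the ordinary Lasota--Yorke inequality $\mathcal E(P^{n_0}v)\le\kappa\mathcal E(v)+C\|v\|^2$ for $v\in H^1$, real or complex. Iterate it $l$ times starting from $P^{n'_t}u$, for which $\mathcal E(P^{n'_t}u)\le C$ by \eqref{eq:gap}. Step 3 gives
\[
\mathcal E(P^{n'_t+ln_0}u)\le C\kappa^l+\frac C{1-\kappa}\,e^{-2c_*t}.
\]
Choose $l=l(t)$ with $\kappa^l\le e^{-2c_*t}$ and put $L=n'_t+ln_0$. This number does not depend on $u$, it satisfies $L\le(t+n_0)\varepsilon^{-2}+(l+1)n_0\le(t+n_0+1)\varepsilon^{-2}$ for $\varepsilon<\varepsilon(t)$, and by homogeneity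
\[
N(P^Lu)^{1/2}\le C_2\,e^{-c_*t}N(u)^{1/2}\qquad\text{for all }u\in H^1_g,
\]
with $C_2$ independent of $t$.

\emph{Conclusion.} Since $c<c_*$, we can fix $t$ with $C_2e^{-c_*t}\le e^{-c(t+n_0+1)}$, and the right side is at most $e^{-c\varepsilon^2L}$. Write $n=jL+i$ with $0\le i<L$. Iterating $j$ times and using \eqref{eq:gap} to bound the remaining $i$ steps by a constant,
\[
N(P^nu)^{1/2}\le Ce^{-c\varepsilon^2jL}N(u)^{1/2}\le Ce^{c(t+n_0+1)}\,e^{-c\varepsilon^2n}N(u)^{1/2},\qquad n\ge0,\ u\in H^1_g .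
\]
Using this bound in place of \eqref{eq:gap} in \eqref{eq:corrproof} gives \eqref{eq:corr} with the rate $c$. This completes the proof of Theorem~\ref{thm:sharp}. \hfill$\square$

\begin{thebibliography}{1}

\bibitem{DLPV}
Jacopo de Simoi, Carlangelo Liverani, Christophe Poquet, Denis Volk,
\emph{Fast-slow partially hyperbolic systems versus Freidlin-Wentzell random systems},
arXiv:1607.04319 (2016).

\end{thebibliography}
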